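# Disjoint pairs on the lines of the cube $[t]^n$

## Twelve lines in a $5\times5$ grid

Take a $5\times 5$ grid of points and call "lines" the five rows, the five columns and the two long diagonals: $12$ lines, each with $5$ points. We want to color the $25$ points with as many colors as possible, under two rules. No line may carry five different colors, and any two color classes must have sizes that differ by at most one.

An economical way to spoil a line is to choose two of its points and give them a common color. If we can choose such a pair in each of the $12$ lines, with all pairs disjoint, we use $24$ points in $12$ colors; the last point gets its own color, and we have $13$ colors with class sizes $2$ and $1$. Is there room for this? We have $24$ points to place out of $25$, so there is almost no slack.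

Put the pairs of the two diagonals in the corners. Write M for a point used by the main diagonal, A for the antidiagonal, R for a point used by its row, C for a point used by its column, and a dash for an unused point. We need two R's in each row and two C's in each column. Leave the center unused. Row 0 and row 4 have three free points each, so each of them has two R's and one C; put these C's in columns $1$ and $3$ respectively. Then column $2$ has R's at both ends, so it must take its C's in rows $1$ and $3$. The rest can be filled by inspection:

$$\begin{matrix}
M&C&R&R&A\\
C&R&C&R&C\\
R&C&-&C&R\\
C&R&C&R&C\\
A&R&R&C&M
\end{matrix}$$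

Rows $0,\dots,4$ have their R's in columns $\{2,3\},\{1,3\},\{0,4\},\{1,3\},\{1,2\}$. Columns $0,\dots,4$ have their C's in rows $\{1,3\},\{0,2\},\{1,3\},\{2,4\},\{1,3\}$. There are two M's and two A's. So $13$ colors are possible.

Could we use $14$? If some class had at least $3$ points, then all classes would have at least $2$, and there would be at least $28$ points. So all classes have size $1$ or $2$, and exactly $25-14=11$ classes have size $2$. Two points lie on at most one common line, so at most $11$ lines carry a repeated color, and one of the $12$ lines is rainbow. The same argument works for any number of colors above $13$, so the answer is exactly $13$.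

The upper bound was a count. The lower bound needed a puzzle to be solved, and it was solved by hand. Does the puzzle always have a solution when there are at least twice as many points as lines, in every dimension?

## Geometric lines and the balanced upper chromatic number

Write $[t]=\{0,1,\dots,t-1\}$ with $t\ge2$, and $V=[t]^n$.

**Definition (balanced upper chromatic number).** Let $H$ be a hypergraph with colored vertices. A hyperedge is *rainbow* if its elements have pairwise distinct colors. A coloring is *balanced* if the sizes of its color classes differ by at most one. The number $\overline\chi_b(H)$ is the largest $k$ such that there is a balanced $k$-coloring of the vertices (using all $k$ colors) without rainbow hyperedges.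

**Definition (the cube $C_t^n$).** The vertices are the points of $V$. The hyperedges are the *geometric lines*, the sets of $t$ collinear points of the cube. Explicitly, a line is given by a nonempty *active set* $A\subseteq\{1,\dots,n\}$, a fixed value in $[t]$ for each coordinate outside $A$, and a sign $\varepsilon_j\in\{+,-\}$ for each $j\in A$. Its points are indexed by a *parameter* $s\in[t]$: an active coordinate $j$ equals $s$ if $\varepsilon_j=+$ and $t-1-s$ if $\varepsilon_j=-$.

For example, in $C_3^3$ the data $A=\{1,3\}$, $x_2=1$, $\varepsilon=(+,-)$ give the line $\{(0,1,2),(1,1,1),(2,1,0)\}$.

Flipping all signs of a line replaces the parameter $s$ by $t-1-s$ and gives the same set of points. Up to this flip, the set determines its data: $A$ is the set of nonconstant coordinates, the fixed values can be read off, and for $i,j\in A$ the point whose $i$-th coordinate is $0$ has $j$-th coordinate $0$ or $t-1$ according to whether $\varepsilon_i=\varepsilon_j$ or not. These differ because $t\ge2$. Hence the number of lines is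
$$L=\sum_{A\ne\emptyset}t^{\,n-|A|}2^{|A|-1}=\frac{(t+2)^n-t^n}{2},\qquad\text{so}\qquad t^n-L=\frac{3t^n-(t+2)^n}{2}.$$
For $n=2$ this is $L=2t+2$, which is $12$ for $t=5$.

The hypergraph is *linear*: two distinct points lie on at most one common line. Indeed, two such points span one straight line of $\mathbb R^n$. If a geometric line passes through both, then some coordinate $j$ is active, so the straight line has exactly one point for each value of its $j$-th coordinate. The $t$ points of the geometric line are thus exactly the points of the straight line whose $j$-th coordinate lies in $[t]$, and these are all the points of $V$ on the straight line. So the geometric line is determined.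

The condition "at least twice as many points as lines" reads $2L\le t^n$, that is $(t+2)^n\le2t^n$, that is $1+\frac2t\le\sqrt[n]2$, that is $t\ge\frac{2}{\sqrt[n]2-1}$. Our aim is the following statement, conjectured by Gabriela Araujo-Pardo, Silvia Fernández-Merchant, Adriana Hansberg, Dolores Lara, Amanda Montejano and Déborah Oliveros, "The balanced upper chromatic number of linear hypergraphs and the $n$-cube over $t$ elements", arXiv:2608.12516 (2026).

**Theorem 2.** For all integers $n\ge2$ and $t\ge\frac{2}{\sqrt[n]2-1}$,
$$\overline\chi_b(C_t^n)=\frac{3t^n-(t+2)^n}{2}.$$

(The number $2$ is kept for this theorem because it follows from Theorem 1 below.) It is known that the right side is an upper bound in this range, and that equality holds whenever $t\ge4n-2$. For $n=2$ the range is $t\ge5$, since $2/(\sqrt2-1)=2(\sqrt2+1)\approx4.83$, and $4n-2=6$; our $5\times5$ grid is the one case in between. For $n=3$ the range starts at $t=8$, because $10^3\le2\cdot8^3=1024$ while $9^3=729>686=2\cdot7^3$.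

## Three grids that are too small

For $n=2$ the formula reads $t^2-2t-2$. Let us try it below $t=5$.

For $t=2$ it gives $-2$, but one color for everything leaves no rainbow line, so $\overline\chi_b(C_2^2)\ge1$.

For $t=3$ it gives $1$. But a line of three points cannot be rainbow under two colors, so any balanced $2$-coloring (classes of sizes $5$ and $4$) shows $\overline\chi_b(C_3^2)\ge2$.

For $t=4$ it gives $6$. There are $16$ points and $10$ lines, so disjoint pairs are impossible: they would need $20$ points. But one class can serve several lines. Consider
$$\begin{matrix}1&7&5&1\\3&2&2&7\\6&2&5&6\\3&4&4&1\end{matrix}$$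
Colors $1$ and $2$ are used three times and colors $3,\dots,7$ twice, so the coloring is balanced with $7$ colors. Rows $0$–$3$ repeat the colors $1,2,6,4$; columns $0$–$3$ repeat $3,2,5,1$; the main diagonal $1,2,5,1$ repeats $1$ and the antidiagonal $1,2,2,3$ repeats $2$. So $\overline\chi_b(C_4^2)\ge7$.

Thus the formula fails for these three grids. From now on we work where $2L\le t^n$ and look for disjoint pairs.

## Hall's theorem turns pairs into loads

Recall Hall's theorem: in a finite bipartite graph with sides $X$ and $Y$, there is a matching covering $X$ if and only if every $W\subseteq X$ has at least $|W|$ neighbors in $Y$.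

Let $X$ consist of two copies of every line, let $Y=V$, and join each copy of $\ell$ to the points of $\ell$. A matching covering $X$ is exactly a choice of disjoint pairs, one inside each line. If $W\subseteq X$ involves the family $F$ of lines, then $|W|\le2|F|$ and its neighborhood is $\bigcup F$. So disjoint pairs exist as soon as
$$2|F|\le\Bigl|\bigcup F\Bigr|\quad\text{for every family }F\text{ of lines.}\tag{1}$$

A standard way to prove (1) is to let each line distribute a total weight $2$ among its points: $w(x,\ell)\ge0$ for $x\in\ell$ with $\sum_{x\in\ell}w(x,\ell)=2$. Call $\sum_{\ell\ni x}w(x,\ell)$ the *load* of $x$. If every load is at most $1$, then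
$$2|F|=\sum_{\ell\in F}\sum_{x\in\ell}w(x,\ell)\le\sum_{x\in\bigcup F}\ \sum_{\ell\ni x}w(x,\ell)\le\Bigl|\bigcup F\Bigr|.\tag{2}$$
The *average* load over $V$ is $2L/t^n$ for any such $w$, and this is at most $1$ in our range.

**The uniform distribution.** The first thing to try is $w(x,\ell)=2/t$. Then the load of $x$ is $\frac2t$ times the number of lines through $x$. Look at the corner $(0,\dots,0)$: every nonempty $A$ gives exactly one line through it (all signs must agree), so its load is $\frac2t(2^n-1)$. For $n=2$, $t=5$ this is $6/5$; for $n=3$, $t=8$ it is $14/8$. Both exceed $1$. For the corner alone to be safe we would need $t\ge2(2^n-1)$. The average is fine, but the diagonal lines crowd together at some points.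

So we must do two things: keep the diagonal lines from crowding, and use the other lines to even out whatever inequality is left. The surprise is that the loads can be made exactly equal.

**Theorem 1.** Let $n\ge1$, $t\ge2$ and $t\ge2n-2$. There are weights $w(x,\ell)\ge0$ for points $x\in\ell$ such that
$$\sum_{x\in\ell}w(x,\ell)=2\ \text{ for every line }\ell,\qquad\sum_{\ell\ni x}w(x,\ell)=\frac{2L}{t^n}\ \text{ for every point }x.$$

The next three sections prove this. Call a line *axis-parallel* if $|A|=1$ and *diagonal* if $|A|\ge2$. There are $nt^{n-1}$ axis-parallel lines and $L'=L-nt^{n-1}$ diagonal ones.

## Diagonal lines send their weight to empty pair classes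

**Definition (pair classes).** Let $m=\lfloor t/2\rfloor$. A *pair class* is a set $\{v,t-1-v\}\subseteq[t]$ with $v\ne t-1-v$. There are $m$ pair classes, and $t-2m\in\{0,1\}$ *central* values left over. For a vector $x$ with entries in $[t]$, indexed by any subset of $\{1,\dots,n\}$, let $Z(x)$, $U(x)$, $D(x)$ be the number of pair classes containing exactly $0$, exactly $1$, at least $2$ of the coordinates of $x$. So $Z+U+D=m$.

For example, let $t=7$, so $m=3$, with pair classes $\{0,6\},\{1,5\},\{2,4\}$ and central value $3$. The point $x=(0,6,1,3)$ has two coordinates in the first class, one in the second and none in the third, so $Z=U=D=1$.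

At the point of a line with parameter $s$, every active coordinate is $s$ or $t-1-s$. So all active coordinates lie in the pair class of $s$ (if $s$ is not central). A sign flip replaces $s$ by $t-1-s$, so this class does not depend on how we parametrize. We let a diagonal line put weight only at points from which its active set can be recovered.

**Step 1: weights on diagonal lines.** *The purpose is to choose these weights so that a point is charged by few diagonal lines, and to compute the resulting load exactly.*

Since $t\ge2n-2$ we have $m\ge n-1$. Let $\ell$ be diagonal with active set $A$, and let $Z(\ell)$ be the number of pair classes that contain none of the fixed values of $\ell$. There are at most $n-2$ fixed values, so $Z(\ell)\ge m-(n-2)\ge1$. There are $2Z(\ell)$ points of $\ell$ whose parameter lies in one of these empty classes. Give each of them weight $1/Z(\ell)$, and give weight $0$ to the other points of $\ell$. The total on $\ell$ is $2$.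

Now fix $x\in V$ and ask which diagonal lines charge it. Suppose $x\in\ell$ has positive weight, with its parameter in the pair class $C$. Then all active coordinates of $x$ lie in $C$ and no fixed coordinate does. Therefore
$$A=\{j:x_j\in C\},\qquad|A|\ge2 .$$
The fixed values are the other coordinates of $x$. The signs are determined up to a global flip, since two active coordinates have equal signs exactly when the corresponding $x_j$ are equal (the two elements of $C$ are distinct). So $\ell$ is determined by $x$ and $C$.

Conversely, let $C$ be a pair class containing at least two coordinates of $x$. Put $A=\{j:x_j\in C\}$, keep the other coordinates fixed, pick $s\in C$, and let $\varepsilon_j=+$ if $x_j=s$ and $\varepsilon_j=-$ if $x_j=t-1-s$. This is a diagonal line through $x$, the parameter of $x$ is $s\in C$, and no fixed value lies in $C$; so $x$ has positive weight. The pair classes without a fixed value of this line are those with no coordinate of $x$, together with $C$. Hence $Z(\ell)=Z(x)+1$. Different classes $C$ give different active sets, hence different lines.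

So $x$ is charged by exactly $D(x)$ diagonal lines, each with weight $1/(Z(x)+1)$. The load of $x$ from diagonal lines is
$$G(x)=\frac{D(x)}{Z(x)+1},\qquad\text{and}\qquad\sum_{x\in V}G(x)=2L',\tag{3}$$
the second equality because each of the $L'$ diagonal lines distributes $2$.

In the example with $t=7$, the point $x=(0,6,1,3)$ is charged by the line $\{(s,6-s,1,3)\}$ only. Its empty classes are $\{0,6\}$ and $\{2,4\}$, so it puts weight $\frac12$ on $s=0,6,2,4$, and indeed $G(x)=\frac{1}{1+1}=\frac12$.

Is it now enough to let the axis-parallel lines distribute uniformly? Each point lies on $n$ of them, so its load would be $\frac{2n}t+G(x)$. In the $5\times5$ grid, $G=\frac12$ at the corner, and the load is $\frac45+\frac12=\frac{13}{10}>1$. The axis-parallel lines have to give less where $G$ is large.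

## Axis-parallel weights from martingale differences

We look for axis-parallel weights of the form $\frac2t-f_k(x)$ on the line through $x$ in direction $k$. For line sums equal to $2$, the function $f_k$ must sum to zero along every line in direction $k$. For constant loads, $\sum_kf_k$ must equal $G$ minus a constant. For nonnegativity, $f_k\le\frac2t$. The first two demands say: write $G$ minus its mean as a sum of functions, the $k$-th of which averages to zero in the $k$-th coordinate. Revealing the coordinates of $x$ one at a time and taking conditional expectations, the Doob martingale of $G$, does exactly that.

**Step 2: the weights, their line sums and the loads.** *The purpose is to define the axis-parallel weights and check both identities of Theorem 1; nonnegativity is reduced to an inequality about $G$.*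

For $0\le k\le n$ let $M_k(x)$ be the average of $G(z)$ over all $z\in V$ with $z_j=x_j$ for $j\le k$. Then $M_n=G$, and $M_0=2L'/t^n$ is constant by (3). For an axis-parallel line $\ell$ in direction $k$ and $x\in\ell$ put
$$w(x,\ell)=\frac2t-\bigl(M_k(x)-M_{k-1}(x)\bigr).\tag{4}$$

*Line sums.* Along $\ell$ only the $k$-th coordinate varies. The function $M_{k-1}$ does not depend on that coordinate, so it is constant on $\ell$. By definition of the averages, this constant is the average of $M_k$ over the $t$ points of $\ell$. So the differences $M_k-M_{k-1}$ sum to $0$ along $\ell$, and $\sum_{x\in\ell}w(x,\ell)=t\cdot\frac2t=2$.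

*Loads.* A point $x$ lies on exactly one axis-parallel line in each direction $k$. Adding the diagonal load and telescoping,
$$G(x)+\sum_{k=1}^n\Bigl(\frac2t-M_k(x)+M_{k-1}(x)\Bigr)=G(x)+\frac{2n}t-G(x)+M_0=\frac{2nt^{n-1}+2L'}{t^n}=\frac{2L}{t^n}.$$

*Nonnegativity.* For $z\in V$ let $z^{k\to v}$ be $z$ with its $k$-th coordinate replaced by $v$. To compute $M_{k-1}(x)$ we average over the coordinates after $k$ and also over the $k$-th coordinate $v\in[t]$. Hence $M_k(x)-M_{k-1}(x)$ is the average, over all $z$ with $z_j=x_j$ for $j\le k$, of
$$G(z)-\frac1t\sum_{v\in[t]}G(z^{k\to v}).$$
So all weights in (4) are nonnegative if this quantity is always at most $\frac2t$. Note that bounding $G(z)$ alone would not do: in the $5\times5$ grid $G$ takes the value $\frac12>\frac25$. The subtracted average is needed.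

## Changing one coordinate of $G$

**Step 3: the key inequality.** *The purpose is to show that $G$ exceeds its average along an axis-parallel line by at most $2/t$, which completes the proof of Theorem 1.* For all $z\in V$ and $1\le k\le n$ we claim
$$G(z)-\frac1t\sum_{v\in[t]}G(z^{k\to v})\le\frac2t.\tag{5}$$

Let $y$ be $z$ with the $k$-th coordinate deleted, and write $Z,U,D$ for $Z(y),U(y),D(y)$. The vector $y$ has $n-1$ coordinates. Each class counted by $U$ uses one of them and each class counted by $D$ at least two, so $U+2D\le n-1$. Using $m\ge n-1$,
$$Z=m-U-D\ge m-(n-1)+D\ge D.\tag{6}$$

The line through $z$ in direction $k$ consists of $y$ with a value $v$ inserted. What does $v$ do to $G$? There are four types of $v$.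

- If $v$ lies in a pair class empty in $y$, this class now contains one coordinate: $Z$ drops by one, $D$ is unchanged, and $G=D/Z$. There are $2Z$ such $v$, and the type occurs only if $Z\ge1$.
- If $v$ lies in a pair class with exactly one coordinate of $y$, this class now contains two: $D$ grows by one, $Z$ is unchanged, and $G=(D+1)/(Z+1)$. There are $2U$ such $v$.
- If $v$ lies in a pair class with at least two coordinates of $y$, nothing changes and $G=D/(Z+1)$. There are $2D$ such $v$.
- If $v$ is central, nothing changes and $G=D/(Z+1)$. There are $t-2m$ such $v$.

*The largest value.* When $Z\ge1$, the inequality $D/Z\le(D+1)/(Z+1)$ is equivalent to $DZ+D\le DZ+Z$, that is to $D\le Z$, which is (6). So every value in the list is at most $(D+1)/(Z+1)$. In particular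
$$G(z)\le\frac{D+1}{Z+1},$$
because $G(z)$ is the value for $v=z_k$.

*The sum.* The first type contributes $2Z\cdot D/Z=2D$ to $\sum_vG(z^{k\to v})$. This also holds when $Z=0$: then there are no such $v$, and $D=0$ by (6). Multiplying by $Z+1$,
$$\begin{aligned}(Z+1)\sum_{v}G(z^{k\to v})&=2D(Z+1)+2U(D+1)+2D^2+(t-2m)D\\&=D\bigl(2(Z+U+D)+2+t-2m\bigr)+2U\\&=D(2m+2+t-2m)+2U=tD+2(D+U).\end{aligned}$$

*The difference.* Therefore the left side of (5) is at most
$$\frac{D+1}{Z+1}-\frac{tD+2(D+U)}{t(Z+1)}=\frac{t-2(D+U)}{t(Z+1)}=\frac{t-2(m-Z)}{t(Z+1)}=\frac{(t-2m)+2Z}{t(Z+1)}\le\frac{2Z+1}{t(Z+1)}\le\frac2t,$$
where we used $D+U=m-Z$ and $t-2m\le1$. This proves (5), and with it Theorem 1. $\blacksquare$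

The hypothesis $t\ge2n-2$ entered twice, both times as $m\ge n-1$: to have $Z(\ell)\ge1$ for diagonal lines, and to have $D\le Z$ in (6).

**The weights in the $5\times5$ grid.** Let us see the construction for $n=2$, $t=5$, where the target load is $2L/t^n=\frac{24}{25}$. The pair classes are $\{0,4\}$ and $\{1,3\}$, and $2$ is central. We have $G=\frac12$ at the $8$ points whose two coordinates lie in a common pair class (there $D=1$, $Z=1$), and $G=0$ elsewhere. So $M_0=\frac{4}{25}$. If $x_1\ne2$, exactly two of the five choices of $x_2$ give $G=\frac12$, so $M_1=\frac15$; if $x_1=2$, then $M_1=0$.

By (4), in direction $1$ the weight is $\frac25-\frac15+\frac4{25}=\frac9{25}$ if $x_1\ne2$ and $\frac25+\frac4{25}=\frac{14}{25}$ if $x_1=2$. The line sum is $4\cdot\frac9{25}+\frac{14}{25}=2$. In direction $2$ the weight is $\frac25-\frac12+\frac15=\frac1{10}$ if $G(x)=\frac12$, it is $\frac35$ if $x_1\ne2$ and $G(x)=0$, and it is $\frac25$ if $x_1=2$. The line sums are $2\cdot\frac1{10}+3\cdot\frac35=2$ and $5\cdot\frac25=2$. The loads of the three kinds of points are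
$$\tfrac12+\tfrac9{25}+\tfrac1{10}=\tfrac{24}{25},\qquad 0+\tfrac9{25}+\tfrac35=\tfrac{24}{25},\qquad 0+\tfrac{14}{25}+\tfrac25=\tfrac{24}{25}.$$

## Proof of Theorem 2: equal loads give $t^n-L$ colors

**Step 4: the range.** *The purpose is to check that Theorem 1 applies and gives loads at most $1$.* We saw that the hypothesis $t\ge\frac2{\sqrt[n]2-1}$ is equivalent to $(t+2)^n\le2t^n$, that is to $2L\le t^n$. By Bernoulli's inequality,
$$2\ge\Bigl(1+\frac2t\Bigr)^n\ge1+\frac{2n}t,$$
so $t\ge2n$. Theorem 1 applies, and every load equals $2L/t^n\le1$.

**Step 5: lower bound.** *The purpose is to build a coloring with $t^n-L$ colors.* Since the loads are at most $1$, the chain (2) holds, which is (1). By Hall's theorem we can choose for every line $\ell$ a pair $P_\ell\subset\ell$ so that all pairs are disjoint. Give each $P_\ell$ its own color and each of the remaining $t^n-2L$ points its own color. All classes have size $1$ or $2$, so the coloring is balanced. No line is rainbow, because $\ell$ contains the two equally colored points of $P_\ell$. The number of colors is $L+(t^n-2L)=t^n-L$.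

**Step 6: upper bound.** *The purpose is to show that more colors force a rainbow line; this bound is known, and it is the count from the $5\times5$ grid.* Suppose a balanced coloring with $k>t^n-L$ colors has no rainbow line. Since $L\le t^n/2$, we have $k>t^n/2$. If some class had at least three points, all classes would have at least two, giving at least $2k>t^n$ points. So all classes have size $1$ or $2$. If $b$ of them have size $2$, then $k+b=t^n$, so $b=t^n-k<L$. Every line that is not rainbow contains a class of size $2$, and two points lie on at most one common line. So fewer than $L$ lines fail to be rainbow, and some line is rainbow, a contradiction.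

Hence $\overline\chi_b(C_t^n)=t^n-L=\frac{3t^n-(t+2)^n}2$, and the conjecture is true. $\blacksquare$

## Line density, even assignments and disjoint $r$-sets

Theorem 1 makes the loads equal, not just bounded by $1$, and it holds for $t\ge2n-2$ whether or not $2L\le t^n$. This yields more.

**Theorem 3.** Let $n\ge1$ and $t\ge\max(2,2n-2)$.

(a) Every $S\subseteq V$ contains at most $\frac{L}{t^n}|S|$ lines; that is, the whole cube has maximum line density.

(b) The points of $V$ can be assigned to lines, each point to exactly one line containing it, so that every line receives $\lfloor t^n/L\rfloor$ or $\lceil t^n/L\rceil$ points.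

For (b) we use the integrality of flows: *if a network with integer lower and upper bounds on its arcs has a feasible flow, it has an integral one.* The reason is short. Add an arc from sink to source, with arbitrarily loose integer bounds, so that flow is conserved at every vertex. A vertex that meets a nonintegral arc meets at least two, by conservation. So if there are nonintegral arcs, they contain a cycle (ignoring directions). Send an amount $\delta$ around the cycle, adding $\delta$ on arcs traversed forward and subtracting it on the others, and increase $\delta$ from $0$ until the first arc becomes integral. No bound is violated, because the bounds are integers. The number of nonintegral arcs has dropped; repeat.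

**Step 7: proof of (a).** *The purpose is to compare the lines inside $S$ with the load on $S$.* Take $w$ from Theorem 1. Each line contained in $S$ places its whole weight $2$ on points of $S$, and all weights are nonnegative. So twice the number of lines contained in $S$ is at most the total load on $S$, which is $\frac{2L}{t^n}|S|$.

**Step 8: proof of (b).** *The purpose is to read the weights as a fractional assignment and round it.* Multiply $w$ by $\frac{t^n}{2L}$. Now every point has load exactly $1$ and every line receives $\frac{t^n}{L}$ in total. This is a feasible flow in the network source $\to$ points $\to$ incident lines $\to$ sink, where each arc from the source must carry exactly $1$, each point–line arc carries between $0$ and $1$, and each arc from a line to the sink has bounds $\lfloor t^n/L\rfloor$ and $\lceil t^n/L\rceil$. All bounds are integers, so an integral feasible flow exists. In it every point sends its one unit to exactly one line containing it, and every line receives $\lfloor t^n/L\rfloor$ or $\lceil t^n/L\rceil$ units. $\blacksquare$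

**Theorem 4.** Let $n\ge1$, $t\ge2$, $r\ge2$ be integers. One can choose for every line of $C_t^n$ a set of $r$ of its points, with all chosen sets pairwise disjoint, if and only if $rL\le t^n$, i.e. $t\ge\dfrac{2}{(1+2/r)^{1/n}-1}$.

**Step 9: proof of Theorem 4.** *The purpose is to reduce sufficiency to Theorem 3(b).* The two forms of the condition agree: $rL\le t^n$ means $(t+2)^n-t^n\le\frac2rt^n$, that is $(1+\frac2t)^n\le1+\frac2r$, and solving for $t$ gives the stated bound.

If the disjoint sets exist, they use $rL$ of the $t^n$ points, so $rL\le t^n$. Conversely, let $rL\le t^n$. Then $1+\frac{2n}t\le(1+\frac2t)^n\le1+\frac2r\le2$, so $t\ge2n\ge\max(2,2n-2)$ and Theorem 3(b) applies. Since $\lfloor t^n/L\rfloor\ge r$, every line receives at least $r$ points; keep $r$ of them for each line. The sets are disjoint because each point is assigned to one line only. $\blacksquare$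

For $r=2$ this answers the question raised by the $5\times5$ grid: pairwise disjoint pairs, one inside each line, exist exactly when there are at least twice as many points as lines.

## The exact range of the formula in the plane

**Proposition 5.** Let $n=2$ and $t\ge2$. Then $\overline\chi_b(C_t^2)=\frac{3t^2-(t+2)^2}2$ if and only if $t\ge5$, i.e. if and only if $t\ge\frac2{\sqrt2-1}\approx4.83$.

**Step 10: proof of Proposition 5.** *The purpose is to combine Theorem 2 with the three small grids.* For $t\ge5$ the equality is Theorem 2 with $n=2$. For $t=2,3,4$ the formula $t^2-2t-2$ gives $-2,1,6$, whereas we showed by hand that $\overline\chi_b(C_t^2)$ is at least $1,2,7$ respectively. $\blacksquare$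

For $n\ge3$, nothing is claimed here about values of $t$ below the range of Theorem 2.
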